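# Genus, index and co-genus in the min-max theory of the fractional $p$-Laplacian

## 1. A circle with two discs

Let $C=\{z\in\mathbb C:|z|=1\}$. Take two copies $D_+,D_-$ of the closed unit disc. Glue the boundary point $\zeta\in\partial D_+$ to $\zeta^2\in C$, and glue $\zeta\in\partial D_-$ to $-\zeta^2\in C$. Call the result $Y_0$. The map that sends $z$ to $-z$ on $C$ and exchanges the point $\zeta$ of $D_+$ with the point $\zeta$ of $D_-$ respects the gluing. It is an involution without fixed points. Throughout, *odd* means continuous and compatible with the involutions, and spheres and $\mathbb R^k\setminus\{0\}$ carry $y\mapsto -y$.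

How large is $Y_0$? We can measure from inside, from outside, or by cohomology.

*From inside: which spheres map oddly into $Y_0$?* The inclusion of $C$ is an odd map $S^1\to Y_0$.

*From outside: into which spheres does $Y_0$ map oddly?* Suppose $h:Y_0\to S^1$ is odd. Then $h|_C$ is an odd self-map of the circle, so its degree $e$ is odd (Borsuk). The loop $\zeta\mapsto h(\zeta^2)$ on $\partial D_+$ has degree $2e$ and extends over $D_+$, so $2e=0$, a contradiction. There is an odd map to $S^2$: send $C$ to the equator by the identity, extend the loop $\zeta\mapsto\zeta^2$ over $D_+$ (it is contractible in $S^2$), and define the map on $D_-$ by oddness.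

*By cohomology.* The quotient $\bar Y_0=Y_0/\mathbb Z_2$ is the circle $C/\{\pm1\}$ with one disc attached. If we identify $C/\{\pm1\}$ with a circle by $z\mapsto z^2$, the attaching map is $\zeta\mapsto\zeta^4$. So $\pi_1(\bar Y_0)=\mathbb Z_4$. The double cover $Y_0\to\bar Y_0$ is connected, so its class $\omega\in H^1(\bar Y_0;\mathbb Z_2)=\operatorname{Hom}(\mathbb Z_4,\mathbb Z_2)$ is the nonzero element. It is the reduction mod 2 of the identity in $H^1(\bar Y_0;\mathbb Z_4)=\operatorname{Hom}(\mathbb Z_4,\mathbb Z_4)$. The Bockstein of $0\to\mathbb Z_2\to\mathbb Z_4\to\mathbb Z_2\to0$ kills classes that lift to $\mathbb Z_4$, and on $H^1$ it equals $Sq^1\omega=\omega^2$. Hence $\omega\ne0$ and $\omega^2=0$.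

Here are the general notions, for a nonempty compact metrizable space $Y$ with a free involution.

**Definition (genus).** $\gamma(Y)=\inf\{k\ge1:\text{there is an odd map }Y\to\mathbb R^k\setminus\{0\}\}$, with $\inf\emptyset=\infty$.

**Definition (co-genus).** $\bar\gamma(Y)=\sup\{k\ge1:\text{there is an odd map }S^{k-1}\to Y\}$.

**Definition (cohomological index).** Let $\omega\in H^1(Y/\mathbb Z_2;\mathbb Z_2)$ be the pull-back of the generator of $H^1(\mathbb{RP}^\infty;\mathbb Z_2)$ under the classifying map $Y/\mathbb Z_2\to\mathbb{RP}^\infty$ of the double cover (Alexander–Spanier cohomology, which agrees with singular cohomology on finite complexes and compact manifolds). Then $i(Y)=\sup\{k\ge1:\omega^{k-1}\ne0\}$.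

On $S^{n-1}$ all three equal $n$: for $\gamma$ and $\bar\gamma$ this is the Borsuk–Ulam theorem, and for $i$ it says that $\omega^{n-1}\neq0$, $\omega^n=0$ on $\mathbb{RP}^{n-1}$. Each is *monotone*: an odd map $Y\to Y'$ gives $\iota(Y)\le\iota(Y')$ for $\iota\in\{\gamma,i,\bar\gamma\}$, by composition for $\gamma,\bar\gamma$ and because $\omega_{Y'}$ pulls back to $\omega_Y$ for $i$. Comparing with spheres, we get
$$\bar\gamma(Y)\le i(Y)\le\gamma(Y).\tag{1}$$
Our computation says $\bar\gamma(Y_0)=i(Y_0)=2$ and $\gamma(Y_0)=3$.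

The other inequality in (1) can be strict too. Let $K=\mathbb{RP}^2\#\mathbb{RP}^2$ be the Klein bottle. Recall that $H^1(K;\mathbb Z_2)$ has a basis $e_1,e_2$ with $e_1^2=e_2^2\ne0$, $e_1e_2=0$. Let $B\to K$ be the double cover with class $\omega=e_1$. Since $\omega^2\neq0$ and $\dim K=2$, $i(B)=3$. An odd map $S^2\to B$ would induce $f:\mathbb{RP}^2\to K$ with $f^*\omega\ne0$, so $f_*:\mathbb Z_2\to\pi_1(K)$ would be nontrivial. But $\pi_1(K)$ acts on the plane by translations and glide reflections, so it has no element of order 2. Hence $\bar\gamma(B)\le2<3=i(B)$.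

The spaces $Y_0$ and $B$ are made by hand. In critical point theory each of the three measures is used to define min-max values of an even functional. Does a concrete functional, one that comes from a differential or integral operator, ever notice the difference?

## 2. Fractional eigenvalues and three min-max sequences

Let $\Omega\subset\mathbb R^N$ ($N\ge2$) be a smooth bounded domain, $0<s<1$ and $p>1$ with $p\ne2$. Put
$$[u]_{s,p}^p=\iint_{\mathbb R^{2N}}\frac{|u(x)-u(y)|^p}{|x-y|^{N+sp}}\,dx\,dy,$$
$$X(\Omega)=\{u\in L^p(\mathbb R^N):[u]_{s,p}<\infty,\ u=0\text{ a.e. in }\mathbb R^N\setminus\Omega\},$$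
with norm $[\,\cdot\,]_{s,p}$. The eigenvalues of
$$(-\Delta)^s_pu=\lambda|u|^{p-2}u\ \text{ in }\Omega,\qquad u=0\ \text{ in }\mathbb R^N\setminus\Omega,$$
are the critical values of $\Phi(u)=[u]_{s,p}^p$ on $\mathcal S=\{u\in X(\Omega):\|u\|_{L^p(\Omega)}=1\}$. Let $\mathcal F$ be the family of nonempty compact symmetric sets $A=-A\subset\mathcal S$. For $\iota\in\{\gamma,i,\bar\gamma\}$ define
$$\mu_k^\iota=\inf_{A\in\mathcal F,\ \iota(A)\ge k}\ \sup_{u\in A}\Phi(u),\qquad \mu_k^{\rm gen}=\mu_k^\gamma,\quad\lambda_k=\mu_k^i,\quad\mu_k^{\rm cog}=\mu_k^{\bar\gamma}.$$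
Each sequence is nondecreasing in $k$, and (1) gives $\mu_k^{\rm gen}\le\lambda_k\le\mu_k^{\rm cog}$. The question comes from Antonio Iannizzotto and Marco Squassina, "Weyl-type laws for fractional $p$-eigenvalue problems", arXiv:1312.2441 (2013): do the three sequences coincide, for all admissible data?

They do not coincide in general. These are the results.

**Theorem 1.** Let $0<s<1$.

* (a) For every $m\ge4$ there is $N_0$ such that for every $N\ge N_0$ there are a smooth bounded domain $\Omega\subset\mathbb R^N$ and $p_0>2$ with $\mu_m^{\rm gen}<\lambda_4$ for all $p\ge p_0$. Hence $\mu_k^{\rm gen}<\lambda_k$ for all $4\le k\le m$.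
* (b) For every $k\ge4$ there is $N_0$ such that for every $N\ge N_0$ there are a smooth bounded domain $\Omega\subset\mathbb R^N$ and $p_0>2$ with $\lambda_k<\mu_k^{\rm cog}$ for all $p\ge p_0$.
* (c) For every $m\ge5$ there are $N$, a single smooth bounded domain $\Omega\subset\mathbb R^N$ and $p_0>2$ such that for all $p\ge p_0$ both $\lambda_4<\mu_4^{\rm cog}$ and $\mu_{m+3}^{\rm gen}<\lambda_8$ hold. In particular $\mu_8^{\rm gen}<\lambda_8$.

**Theorem 2.** For every bounded open $\Omega$, $0<s<1$, $p>1$ and $k\in\{1,2,3\}$: $\mu_k^{\rm gen}=\lambda_k=\mu_k^{\rm cog}$.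

So the value $k=4$ is optimal: the $k$-th values agree for all data if $k\le3$, and for each $k\ge4$ each of the two equalities fails for some data. The examples have $N$ and $p$ large, and nothing is claimed about a prescribed small $N$ or a prescribed $p$.

We first try to prove equality. This yields Theorem 2 and shows exactly where the attempt stops. Then we build domains for which the obstruction is real.

## 3. Poincaré, Morrey, joins and subadditivity

**Poincaré.** For bounded open $\Omega$ we have $\|u\|_p\le C[u]_{s,p}$ on $X(\Omega)$. Take a ball $B'$ disjoint from $\Omega$. For $x\in\Omega$ and a.e. $y\in B'$, $|u(x)|^p=|u(x)-u(y)|^p\le C|u(x)-u(y)|^p|x-y|^{-N-sp}$, because $|x-y|$ is bounded. Integrate over $\Omega\times B'$.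

**Morrey.** Let $D$ be an open ball containing $\overline\Omega$. If $\sigma\in(0,1)$ and $\sigma q>N$, then $W^{\sigma,q}(D)\hookrightarrow C^{0,\sigma-N/q}(\overline D)$ (Di Nezza–Palatucci–Valdinoci, Bull. Sci. Math. 136 (2012), Thm 8.2). If $\Omega$ is smooth, $\mathbb R^N\setminus\Omega$ is the closure of its interior, so a continuous function that vanishes a.e. off $\Omega$ vanishes everywhere off $\Omega$. Together with Poincaré: for $sp>N$ we have a continuous embedding $X(\Omega)\hookrightarrow C(\mathbb R^N)$ (sup norm), and elements of $X(\Omega)$ vanish everywhere off $\Omega$.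

**Joins.** $Y*Y'$ is the join with the diagonal involution. Its points are $(y,y',t)$ with $t\in[0,1]$, where $y'$ is forgotten at $t=0$ and $y$ at $t=1$. Put $\Sigma^jY=Y*S^{j-1}$, $\Sigma^0Y=Y$, $\Sigma Y=\Sigma^1Y$. Equivalently $\Sigma Y=\{[y,t]:y\in Y,\ t\in[-1,1]\}$, each end collapsed to a point (a pole), with involution $[y,t]\mapsto[-y,-t]$. For example $\Sigma^jS^{n-1}=S^{n+j-1}$. Odd maps can be joined.

**Lemma 3.** If $Y=Y_1\cup Y_2$ with closed invariant $Y_1,Y_2$, then $i(Y)\le i(Y_1)+i(Y_2)$. Consequently $i(Y*Y')\le i(Y)+i(Y')$.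

*Proof.* Let bars denote quotients by $\mathbb Z_2$ and $a_l=i(Y_l)<\infty$. Then $\omega^{a_l}$ restricts to $0$ on $\bar Y_l$, so it lifts to $H^{a_l}(\bar Y,\bar Y_l;\mathbb Z_2)$. The product of the two lifts lies in $H^*(\bar Y,\bar Y_1\cup\bar Y_2;\mathbb Z_2)=0$ and maps to $\omega^{a_1+a_2}$. So $\omega^{a_1+a_2}=0$, i.e. $i(Y)\le a_1+a_2$. For the join, the part $\{t\le\frac12\}$ maps oddly to $Y$ and $\{t\ge\frac12\}$ to $Y'$; use monotonicity. $\square$

Since $i(S^0)=1$, this gives
$$i(\Sigma Y)\le i(Y)+1.\tag{2}$$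

## 4. Sublevel sets as two contractible halves: the proof of Theorem 2

In view of $\mu_k^{\rm gen}\le\lambda_k\le\mu_k^{\rm cog}$ it suffices to show $\mu_k^{\rm cog}\le\mu_k^{\rm gen}$. Let $c>\mu_k^{\rm gen}$ and
$$O=\{u\in\mathcal S:\Phi(u)<c\}.$$
There is $A\in\mathcal F$ with $A\subset O$ and $\gamma(A)\ge k$. The goal is an odd map $S^{k-1}\to O$: its image lies in $\mathcal F$ and has $\bar\gamma\ge k$, so $\mu_k^{\rm cog}\le c$. We must turn a large genus into a sphere. For this we find a structure in $O$: it is a union of two open contractible sets exchanged by $u\mapsto-u$, namely "mostly positive" and "mostly negative" functions.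

**Lemma 4 (convergence principle).** Let $\mathcal K(x,y)=|x-y|^{-N-sp}$. If $w_n,w\in X(\Omega)$, $w_n\to w$ in $L^p$, $|w_n(x)-w_n(y)|^p\le F_n(x,y)$ and $F_n\mathcal K\to F\mathcal K$ in $L^1(\mathbb R^{2N})$, then $w_n\to w$ in $X(\Omega)$.

*Proof.* From any subsequence pass to a further one along which $w_n\to w$ and $F_n\to F$ a.e. Then $|w(x)-w(y)|^p\le F$ a.e., and
$$|(w_n-w)(x)-(w_n-w)(y)|^p\,\mathcal K\le2^{p-1}(F_n+F)\mathcal K .$$
The left side tends to $0$ a.e. and the right side converges in $L^1$, so generalized dominated convergence gives $[w_n-w]_{s,p}\to0$. $\square$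

In particular $u\mapsto u^\pm=\max(\pm u,0)$ is continuous on $X(\Omega)$: if $u_n\to u$, take $F_n=|u_n(x)-u_n(y)|^p$ and use Poincaré for the $L^p$-convergence.

**Step 1: define the two halves.** For $u\in\mathcal S$ with $u^+\ne0$ and $\beta\in[0,1]$ put
$$v_\beta(u)=\frac{u^+-\beta u^-}{\|u^+-\beta u^-\|_p},$$
so $v_1(u)=u$. This is jointly continuous in $(u,\beta)$. Let
$$U_+=\{u\in O:u^+\ne0,\ v_\beta(u)\in O\text{ for all }\beta\in[0,1]\},\qquad U_-=-U_+ .$$
These are the functions whose negative part can be shrunk to zero without leaving $O$. Because $[0,1]$ is compact and $v$ is continuous, $U_\pm$ are open in $\mathcal S$.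

**Step 2: the halves cover, $O=U_+\cup U_-$.** Let $u\in O$. If $u^-=0$, then $v_\beta(u)=u$ and $u\in U_+$; if $u^+=0$, then $u\in U_-$. Otherwise set $f=u^+/\|u^+\|_p$, $g=u^-/\|u^-\|_p$ and
$$u_\theta=\theta^{1/p}f-(1-\theta)^{1/p}g\in\mathcal S,\qquad\theta\in[0,1].$$
Then $u=u_{\theta_0}$ with $\theta_0=\|u^+\|_p^p$. As $\beta$ runs through $[0,1]$, the $v_\beta(u)$ are exactly the $u_\theta$ with $\theta\in[\theta_0,1]$, and the $-v_\beta(-u)$ are those with $\theta\in[0,\theta_0]$. We claim that $h(\theta)=\Phi(u_\theta)$ is concave. For a pair $(x,y)$, $|u_\theta(x)-u_\theta(y)|^p$ equals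

* $\theta|f(x)-f(y)|^p$ if $g(x)=g(y)=0$;
* $(1-\theta)|g(x)-g(y)|^p$ if $f(x)=f(y)=0$;
* $\bigl(\theta^{1/p}f(x)+(1-\theta)^{1/p}g(y)\bigr)^p$ if $f(x)>0$, $g(y)>0$, and symmetrically with $x,y$ exchanged.

The cases are exhaustive because $fg=0$. The first two expressions are affine in $\theta$. The third is $\psi(\theta f(x)^p,(1-\theta)g(y)^p)$ with $\psi(a,b)=(a^{1/p}+b^{1/p})^p$. On $[0,\infty)^2$ the function $\psi$ is 1-homogeneous, and superadditive by the reverse Minkowski inequality (exponent $1/p<1$), hence concave. So the third expression is concave in $\theta$, and integrating gives the claim.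

Now $h(\theta_0)<c$. If $h\ge c$ somewhere in $[0,\theta_0)$ and somewhere in $(\theta_0,1]$, concavity would give $h(\theta_0)\ge c$. So either $h<c$ on $[\theta_0,1]$, which means $u\in U_+$, or $h<c$ on $[0,\theta_0]$, which means $-u\in U_+$, i.e. $u\in U_-$.

**Step 3: $U_+$ is contractible.** Let $\mathcal P=\{u\in O:u\ge0\}$; then $\mathcal P\subset U_+$. The homotopy $(u,t)\mapsto v_{1-t}(u)$ stays in $U_+$ since $v_{\beta'}(v_\beta(u))=v_{\beta\beta'}(u)$, it fixes $\mathcal P$, and it ends at $v_0(u)\in\mathcal P$. As $O\ne\emptyset$ is the union of $U_+$ and $-U_+$, we have $U_+\ne\emptyset$ and so $\mathcal P\neq\emptyset$. Fix $v\in\mathcal P$ and, for $u\in\mathcal P$, put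
$$w_t(u)=\bigl((1-t)u^p+tv^p\bigr)^{1/p}.$$
Then $\|w_t(u)\|_p=1$. Here $w_t(u)(x)$ is the $\ell^p$-norm of the vector $((1-t)^{1/p}u(x),t^{1/p}v(x))\in\mathbb R^2$, so the triangle inequality gives
$$|w_t(u)(x)-w_t(u)(y)|^p\le(1-t)|u(x)-u(y)|^p+t|v(x)-v(y)|^p.\tag{3}$$
Hence $\Phi(w_t(u))\le(1-t)\Phi(u)+t\Phi(v)<c$, so $w_t(u)\in\mathcal P$. For joint continuity let $u_n\to u$ in $\mathcal P$ and $t_n\to t$. From $|a-b|^p\le|a^p-b^p|$ for $a,b\ge0$,
$$|w_{t_n}(u_n)-w_t(u)|^p\le|w_{t_n}(u_n)^p-w_t(u)^p|,$$
and the right side tends to $0$ in $L^1$ because $u_n^p\to u^p$ in $L^1$. The right sides of (3) for $(u_n,t_n)$ serve as $F_n$ in Lemma 4. So $w$ is continuous, $\mathcal P$ contracts to $v$, and $U_+$ is contractible.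

**Step 4: odd functions on $O$ that detect the overlap.** Let $W=U_+\cap U_-=-W$. A function $u\in-\mathcal P$ has $u^+=0$, so $O\setminus U_+\supset-\mathcal P\ne\emptyset$. Hence $\rho_\pm(u)=\operatorname{dist}(u,O\setminus U_\pm)$ (distance in $X(\Omega)$) are finite and continuous on $O$, with $U_\pm=\{\rho_\pm>0\}$, $\rho_+(-u)=\rho_-(u)$ and $\rho_++\rho_->0$. The function $g_1=\rho_+-\rho_-$ is odd, and nonzero on $O\setminus W$.

**Step 5: the spheres.** For $k=1$ take $\{u,-u\}$ with $u\in A$.

Let $k=2$. If $W=\emptyset$, then $g_1:O\to\mathbb R\setminus\{0\}$ is odd, contradicting $\gamma(A)\ge2$. Take $w\in W$; then $\pm w\in U_+$. A path in the contractible set $U_+$ from $w$ to $-w$, together with its negative in $U_-$, is an odd map $S^1\to O$.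

Let $k=3$. First, path components of $W$ are open in $W$. Let $w\in W$ and $\pi(u)=u/\|u\|_p$. Since $W$ is open in $\mathcal S$ and $\pi$ is continuous near $w$, a small ball $\mathcal B$ of $X(\Omega)$ about $w$ satisfies $0\notin\mathcal B$ and $\pi(\mathcal B)\subset W$; the set $\pi(\mathcal B)$ is path connected and contains $\mathcal B\cap\mathcal S$.

Suppose no path component $C$ of $W$ satisfies $C=-C$. Choosing one component from each pair $\{C,-C\}$ gives a continuous odd $\epsilon:W\to\{\pm1\}$. Put $g_2=\epsilon\min(\rho_+,\rho_-)$ on $W$ and $g_2=0$ on $O\setminus W$. This is odd, and continuous because $\min(\rho_+,\rho_-)=0$ on $O\setminus W$. If $g_2(u)=0$ then $u\notin W$, so $g_1(u)\ne0$. Thus $(g_1,g_2):O\to\mathbb R^2\setminus\{0\}$ is odd, contradicting $\gamma(A)\ge3$. (If $W=\emptyset$, the same argument applies with $g_2=0$.) So some path component of $W$ contains both $w$ and $-w$ for some $w$. A connecting path and its negative give an odd map $S^1\to W\subset U_+$. Extend it over the closed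 upper hemisphere into the contractible set $U_+$, and over the lower one by oddness, into $U_-$. This is an odd map $S^2\to O$. $\square$

**Where the argument stops.** For any $k\ge3$ the same two constructions work one level down. An odd map $g:W\to\mathbb R^{k-2}\setminus\{0\}$, normalized to $|g|=1$, gives the odd map $(g_1,\min(\rho_+,\rho_-)g):O\to\mathbb R^{k-1}\setminus\{0\}$, so $\gamma(A)\ge k$ excludes it. And an odd map $S^{k-2}\to W$ extends to an odd map $S^{k-1}\to O$. What is missing is the passage from "no odd map $W\to\mathbb R^{k-2}\setminus\{0\}$" to "an odd map $S^{k-2}\to W$". For $k=3$ this was the remark about components. For $k=4$ we would need an odd $S^2$ in $W$, knowing only that $W$ has no odd map to $\mathbb R^2\setminus\{0\}$. The circle with two discs has no odd map to $\mathbb R^2\setminus\{0\}$, and receives no odd map from $S^2$. So the step fails if overlaps $W$ can look like $Y_0$ or like $B$, and $O$ like the suspension of such a space. The rest of the lecture produces domains where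 this happens.

## 5. Hölder functions on separated balls, and a complex built from a graph

A heuristic guide first. We have
$$\Phi(u)^{1/p}=\Bigl\|\frac{|u(x)-u(y)|}{|x-y|^{s+N/p}}\Bigr\|_{L^p(\mathbb R^{2N})},$$
so for $p$ large we expect to see the $s$-Hölder seminorm on functions with $\|v\|_\infty=1$ and $v=0$ off $\Omega$.

Let $\Omega$ be the unit ball. If $|v(y)|=1$, comparing $y$ with a nearest point off $\Omega$ shows that the seminorm is at least $1$, and $v(y)=(1-|y|^s)_+$ has seminorm $1$. Now let $\Omega$ consist of two unit balls with centers $x,x'$, $|x-x'|>2$, joined by a very thin tube, and allow seminorm slightly above $1$. A point with $|v|=1$ must have distance almost $1$ from the complement, so it is near $x$ or $x'$. Can $v$ be near $1$ at $x$ and near $-1$ at $x'$? That needs essentially $2\le|x-x'|^s$, i.e. $|x-x'|\ge2^{1/s}$. Since $2^{1/s}>2$, both answers occur. If the centers are further apart than $2^{1/s}$, all sign patterns are allowed and the low functions should form a circle; if they are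 closer, only equal signs are allowed, and we see two arcs exchanged by the involution, which map oddly to $S^0$.

For many balls the recipe is: the allowed patterns are pairs $(P,Q)$ of sets of centers, positive on $P$ and negative on $Q$, such that every $x\in P$ is far from every $x'\in Q$.

**Definition (the complex $X(G)$).** For a finite loopless graph $G$ on $V$, $X(G)$ is the simplicial complex with vertices $x^+,x^-$ ($x\in V$) whose simplices are the nonempty sets $P^+\cup Q^-$ ($P,Q\subset V$) such that every $x\in P$ is adjacent to every $x'\in Q$; $P$ or $Q$ may be empty. As there are no loops, $P\cap Q=\emptyset$, and $x^\pm\mapsto x^\mp$ induces a free involution on $|X(G)|$.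

This is a box complex of the graph. For two adjacent points the maximal simplices are $\{x^+,x'^+\}$, $\{x^-,x'^-\}$, $\{x^+,x'^-\}$, $\{x'^+,x^-\}$, a 4-cycle. For two non-adjacent points only the first two remain. This matches the two balls. Let $G_1\vee G_2$ be the disjoint union plus all edges between $G_1$ and $G_2$. Then $X(G_1\vee G_2)=X(G_1)*X(G_2)$, as the cross conditions hold automatically. Since $X(\mathrm{pt})=S^0$, the complete graph has $|X(K_n)|\cong S^{n-1}$ oddly.

**Proposition 5.** Let $\Omega$ be a smooth bounded domain, $d(y)=\operatorname{dist}(y,\mathbb R^N\setminus\Omega)$, $r,\varepsilon>0$, $R=2^{1/s}r$, and $V\subset\Omega$ finite and nonempty with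

* (H1) $B(x,r)\subset\Omega$ for $x\in V$;
* (H2) $\{d\ge r\}\subset\bigcup_{x\in V}B(x,\varepsilon)$;
* (H3) for all $x,x'\in V$ (also $x=x'$) either $|x-x'|\ge R$ or $|x-x'|<R-2\varepsilon$.

Let $G$ be the graph on $V$ with $x\sim x'$ iff $|x-x'|\ge R$, and $X=|X(G)|$. Then there is $\Lambda_*>r^{-s}$ such that for every $\Lambda\in(r^{-s},\Lambda_*)$ there is $p_0$ such that for all $p\ge p_0$ and each $\iota\in\{\gamma,i,\bar\gamma\}$:
$$\mu_k^\iota<\Lambda^p\ \text{ if }k\le\iota(X),\qquad\mu_k^\iota\ge\Lambda_*^p\ \text{ if }k>\iota(X).$$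

So a jump occurs at $k=\iota(X)$, for each $\iota$ separately. If two of the invariants of $X$ differ, so do the corresponding min-max values. The proof maps $X$ oddly into a sublevel set, and a slightly higher sublevel set oddly into $X$.

## 6. Trial functions: the upper bound in Proposition 5

Let $\Lambda>r^{-s}$.

**Step 1: coordinates on $X$.** A point of $|X(G)|$ has barycentric coordinates $a_{x^\pm}$ with $a_{x^+}a_{x^-}=0$ for each $x$, so it is determined by $\tau_x=a_{x^+}-a_{x^-}$. Rescaling from $\sum|\tau_x|=1$ to the maximum norm, $|X(G)|$ is oddly homeomorphic to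
$$T=\{\tau\in\mathbb R^V:\max|\tau_x|=1,\ \{\tau>0\}^+\cup\{\tau<0\}^-\in X(G)\}.$$

**Step 2: a function for each $\tau$.** Pick $s'\in(s,1)$ with $\kappa:=r^{-s}2^{1-s/s'}<\Lambda$; this is possible since $\kappa\to r^{-s}$ as $s'\downarrow s$. With $\tau^\pm_x=\max(\pm\tau_x,0)$ put
$$u_\tau=u_\tau^+-u_\tau^-,\qquad u_\tau^\pm(y)=\max_{x\in V}\bigl(\tau_x^\pm-(|y-x|/r)^{s'}\bigr)_+ .$$
(We use $s'>s$ because with exponent $s$ the first integral in (5) below would be $\int_0^1t^{-1}dt=\infty$.) Then $u_{-\tau}=-u_\tau$, and $u_\tau=0$ off $\bigcup_VB(x,r)\subset\Omega$. If $u^+_\tau(y)>0$ and $u_\tau^-(y)>0$, there are $x,x'$ with $\tau_x>0>\tau_{x'}$, hence $x\sim x'$, and $|x-x'|<2r<R$, a contradiction. So $u_\tau^+u_\tau^-=0$.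

**Step 3: modulus of continuity.** We claim that, with $t=|y-y'|/r$,
$$|u_\tau(y)-u_\tau(y')|\le\min\{t^{s'},2\}.\tag{4}$$
The bound $2$ is clear. If $u_\tau(y),u_\tau(y')$ do not have strictly opposite signs, their difference is up to sign the difference of the values of one of $u_\tau^\pm$. These are maxima of functions with modulus $t^{s'}$, so (4) holds. If $u_\tau(y)>0>u_\tau(y')$, let $x,x'$ realize the maxima, $a=|y-x|/r$, $b=|y'-x'|/r$. As $x\sim x'$,
$$2^{1/s'}\le2^{1/s}\le|x-x'|/r\le a+t+b,$$
hence $2\le(a+t+b)^{s'}\le a^{s'}+t^{s'}+b^{s'}$, and $|u_\tau(y)-u_\tau(y')|\le(1-a^{s'})+(1-b^{s'})\le t^{s'}$. This is the place where the number $R=2^{1/s}r$ is used.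

**Step 4: energy.** By (4),
$$\frac{|u_\tau(y)-u_\tau(y')|}{|y-y'|^s}\le r^{-s}\min(t^{s'-s},2t^{-s})\le\kappa,$$
since the two terms cross at $t=2^{1/s'}$, with value $2^{1-s/s'}$. Only pairs with $y$ or $y'$ in $\Omega$ contribute to $\Phi$. Split at $|y-y'|=r$. For the near pairs use $t^{s'}$. For the far pairs use $\kappa$ for $p-1$ factors and $2|y-y'|^{-s}$ for one. This gives
$$\Phi(u_\tau)\le2|\Omega||S^{N-1}|\Bigl(r^{-sp}\int_0^1t^{(s'-s)p-1}dt+2\kappa^{p-1}\int_r^\infty\rho^{-1-s}d\rho\Bigr)\le C\kappa^p,\tag{5}$$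
with $C$ independent of $\tau$ and $p\ge1$ (recall $r^{-s}<\kappa$). Some $|\tau_x|=1$, so for $\zeta\in(0,1)$ we have $|u_\tau|\ge1-\zeta^{s'}$ on $B(x,\zeta r)$ and
$$\|u_\tau\|_p^p\ge(1-\zeta^{s'})^p|B(0,\zeta r)|.$$
Choose $\zeta$ with $\kappa/(1-\zeta^{s'})<\Lambda$. Then $\sup_\tau\Phi(u_\tau/\|u_\tau\|_p)<\Lambda^p$ for $p$ large.

**Step 5: continuity in $\tau$.** The map $\tau\mapsto u_\tau$ is continuous in the sup norm. With $w=u_\tau-u_{\tau_0}$, (4) gives $|w(y)-w(y')|\le2\min\{t^{s'},\|w\|_\infty\}$, and $\|w\|_\infty\le2$. So the integrand of $[w]^p_{s,p}$ tends to $0$ pointwise as $\tau\to\tau_0$, with majorant $2^p\min\{t^{s'},2\}^p|y-y'|^{-N-sp}$ on the pairs meeting $\Omega$, which is integrable as in (5). By dominated convergence $\tau\mapsto u_\tau$ is continuous into $X(\Omega)$.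

Hence $\tau\mapsto u_\tau/\|u_\tau\|_p$ is an odd map from $|X(G)|$ onto a set $A\in\mathcal F$ with $\iota(A)\ge\iota(X)$ and $\max_A\Phi<\Lambda^p$. So $\mu^\iota_k<\Lambda^p$ for $k\le\iota(X)$.

## 7. Reading signs near the centers: the lower bound in Proposition 5

**Step 1: constants.** Choose first $\eta\in(0,\frac14)$ small and then $\Lambda_*>r^{-s}$ close to $r^{-s}$ so that

* (L1) $d(y)\ge\Lambda_*^{-1/s}$ implies $y\in\bigcup_VB(x,\varepsilon)$;
* (L2) $|x-x'|<((2-6\eta)/\Lambda_*)^{1/s}-2\varepsilon$ for all non-adjacent $x,x'$ (including $x=x'$).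

(L1) is possible by (H2), because the compact sets $\{d\ge\rho\}$ decrease to $\{d\ge r\}$ as $\rho\uparrow r$ and $\bigcup_VB(x,\varepsilon)$ is open. (L2) is possible by (H3), because $((2-6\eta)/\Lambda_*)^{1/s}\to R$ as $\eta\to0$, $\Lambda_*\to r^{-s}$.

**Step 2: low functions are close to Hölder functions.** This makes the heuristic of Section 5 rigorous.

**Lemma 6.** There is $p_*>N/s$ such that for each $p\ge p_*$ and each $u\in\mathcal S$ with $\Phi(u)\le\Lambda_*^p$ there is $v\in C(\mathbb R^N)$ with $v=0$ off $\Omega$, $|v(y)-v(y')|\le\Lambda_*|y-y'|^s$, $\|v\|_\infty=1$ and $\|u-v\|_\infty<\eta$.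

*Proof.* Otherwise there are $p_n\to\infty$ with $sp_n>N$, and $u_n$ with $\|u_n\|_{p_n}=1$ and $[u_n]^{p_n}_{s,p_n}\le\Lambda_*^{p_n}$ (continuous, vanishing off $\Omega$), for which no such $v$ exists. Let $D$ be an open ball containing $\overline\Omega$ and $\ell=\operatorname{diam}D$. For $q>2N/s$ and $p_n\ge q$, write $|x-y|^{-sq}=|x-y|^{Nq/p_n}|x-y|^{-(s+N/p_n)q}$ and use Hölder's inequality with exponent $p_n/q$:
$$\iint_{D\times D}\frac{|u_n(x)-u_n(y)|^q}{|x-y|^{sq}}\le\ell^{Nq/p_n}\iint_{D\times D}\Bigl(\frac{|u_n(x)-u_n(y)|}{|x-y|^{s+N/p_n}}\Bigr)^q\le\ell^{Nq/p_n}|D|^{2(1-q/p_n)}\Lambda_*^q.\tag{6}$$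
With $\sigma=s-N/q\in(0,1)$ we have $sq=N+\sigma q$ and $\sigma q=sq-N>N$. Also $\|u_n\|_q\le|\Omega|^{1/q-1/p_n}$. So, for one fixed such $q$, $(u_n)$ is bounded in $W^{\sigma,q}(D)\hookrightarrow C^{0,\sigma-N/q}(\overline D)$. By Arzelà–Ascoli a subsequence converges uniformly to a continuous $v$ with $v=0$ off $\Omega$.

Now let $q>2N/s$ be arbitrary. Fatou in (6) gives $\iint_{D\times D}|v(x)-v(y)|^q|x-y|^{-sq}\le|D|^2\Lambda_*^q$. Taking $q$-th roots and letting $q\to\infty$, we get $|v(x)-v(y)|\le\Lambda_*|x-y|^s$ for a.e. $(x,y)\in D\times D$, hence for all by continuity. This extends to $\mathbb R^N$: if $x\in\Omega$ and $y\notin D$, replace $y$ by a point of $[x,y]$ in $D\setminus\Omega$; if $x,y\notin\Omega$ there is nothing to show.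

From $1=\|u_n\|_{p_n}\le|\Omega|^{1/p_n}\|u_n\|_\infty$ we get $\|v\|_\infty\ge1$. From $\|v\|_q=\lim\|u_n\|_q\le|\Omega|^{1/q}$ for all $q$ we get $\|v\|_\infty\le1$. So $v$ is admissible for $u_n$ with $n$ large, a contradiction. $\square$

**Step 3: the map to $|X(G)|$.** Let $p\ge p_*$. For $u\in\mathcal S$ with $\Phi(u)\le\Lambda_*^p$ put
$$\alpha_x^\pm(u)=\max_{\overline{B(x,\varepsilon)}}\bigl(\pm u-(1-2\eta)\bigr)_+,\qquad P=\{x:\alpha_x^+>0\},\quad Q=\{x:\alpha_x^->0\}.$$
Each $\alpha_x^\pm$ is 1-Lipschitz in the sup norm, hence continuous on $X(\Omega)$ by Morrey. Take $v$ from Lemma 6.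

*$P\cup Q\neq\emptyset$.* Take $y$ with $|v(y)|=1$. Comparing with a nearest point off $\Omega$, $\Lambda_*d(y)^s\ge1$. By (L1), $y\in B(x,\varepsilon)$ for some $x\in V$, and $|u(y)|>1-\eta>1-2\eta$.

*$P^+\cup Q^-$ is a simplex.* If $x\in P$, $x'\in Q$, there are $y\in\overline{B(x,\varepsilon)}$, $y'\in\overline{B(x',\varepsilon)}$ with $v(y)>1-3\eta$ and $v(y')<-(1-3\eta)$. So $2-6\eta\le\Lambda_*|y-y'|^s$, and
$$|x-x'|\ge|y-y'|-2\varepsilon\ge((2-6\eta)/\Lambda_*)^{1/s}-2\varepsilon.$$
By (L2), $x\sim x'$.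

Therefore
$$u\mapsto\frac{\sum_x\alpha_x^+(u)\,x^++\sum_x\alpha_x^-(u)\,x^-}{\sum_x(\alpha_x^++\alpha_x^-)(u)}\in|X(G)|$$
is well defined and continuous on $\{u\in\mathcal S:\Phi(u)\le\Lambda_*^p\}$, and it is odd because $\alpha_x^\pm(-u)=\alpha_x^\mp(u)$. By monotonicity, every $A\in\mathcal F$ with $\sup_A\Phi<\Lambda_*^p$ has $\iota(A)\le\iota(X)$. So $\mu_k^\iota\ge\Lambda_*^p$ for $k>\iota(X)$, and Proposition 5 is proved. $\square$

## 8. Every graph comes from a domain

**Lemma 7.** Let $G$ be a finite loopless graph on $V$, $\emptyset\ne V_1\subset V$, $N\ge\max\{2,\#V\}$. There are an embedding $V\subset\mathbb R^N$, a smooth bounded domain $\Omega\subset\mathbb R^N$, $r\in(0,1)$ and $\varepsilon>0$ such that (H1)–(H3) hold for $(V_1,1,\varepsilon)$ with induced graph $G[V_1]$, and for $(V,r,\varepsilon)$ with graph $G$.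

For Theorem 1(a),(b) we use only $V_1=V$ and radius $1$. The two radii serve part (c), where one domain is read at two energy levels.

*Proof.* **Step 1: place the centers.** We need adjacent points a little further apart than $2^{1/s}$, and non-adjacent ones a little closer, but further apart than $2$. Let $M$ be the adjacency matrix and fix $\nu>0$ so small that $I-\nu M$ is positive definite. For $\rho>0$ choose points of $\mathbb R^N$ indexed by $V$ with Gram matrix $\rho^2(I-\nu M)$; this is possible as $N\ge\#V$. Distances are $d_1=\rho\sqrt{2+2\nu}$ for adjacent and $d_0=\rho\sqrt2$ for distinct non-adjacent points. As $2^{1/s}>2$, we can choose $\rho$ with $\max\{2,2^{1/s}(1+\nu)^{-1/2}\}<d_0<2^{1/s}$. Then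
$$2<d_0<2^{1/s}<d_1 .$$
Fix $r<1$ close to $1$ and $\varepsilon>1-r$ small with $d_0<2^{1/s}r-2\varepsilon$ (for instance $\varepsilon=2(1-r)$). Then (H3) holds for radius $1$ and for radius $r$, with the stated graphs.

**Step 2: join the balls by thin tubes.** Let $r_x=1$ for $x\in V_1$ and $r_x=r$ otherwise. Let $\Gamma$ be the union of $V$ and all segments between points of $V$, let $E=\Gamma\cup\bigcup_x\overline{B(x,r_x)}$ (compact and connected), and let $E_\theta$ be its open $\theta$-neighborhood. Take $f\in C_c^\infty(E_\theta;[0,1])$ with $f=1$ on $E$, a regular value $t\in(0,1)$ of $f$ (Sard), and let $\Omega$ be the component of $\{f>t\}$ containing $E$. Since $\{f\ge t\}$ is a compact smooth manifold with boundary and $\Omega$ is the interior of one of its components, $\Omega$ is a smooth bounded domain. Also $E\subset\Omega\subset E_\theta$, so (H1) holds in both cases.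

**Step 3: (H2) for small $\theta$.** Note that $d(y)\ge\rho'$ means $B(y,\rho')\subset\Omega$. If (H2) fails for arbitrarily small $\theta$, then for $\rho'=1$ or for $\rho'=r$ there are $\theta_n\to0$ and $y_n\to y$ with $B(y_n,\rho')\subset E_{\theta_n}$ and $y_n\notin\bigcup B(x,\varepsilon)$ (union over $V_1$ if $\rho'=1$, over $V$ if $\rho'=r$). Every $z\in B(y,\rho')$ lies in $B(y_n,\rho')$ for large $n$, so $z\in E$, as $E$ is closed. Thus $B(y,\rho')\subset E$. As $\Gamma$ is nowhere dense ($N\ge2$), $B(y,\rho')\subset\bigcup_x\overline{B(x,r_x)}$. These closed balls are disjoint, since distinct centers have distance at least $d_0>2$. By connectedness $B(y,\rho')\subset\overline{B(x,r_x)}$ for one $x$, i.e. $|y-x|\le r_x-\rho'$. If $\rho'=1$, this forces $r_x=1$, so $x\in V_1$ and $y=x$. If $\rho'=r$, it gives $|y-x|\le1-r<\varepsilon$. Either way $y_n\in B(x,\varepsilon)$ for large $n$, a contradiction. $\square$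

## 9. Graphs whose complex is a prescribed suspension

For compact $B=-B\subset S^{d-1}$ let $B_\delta=\{y\in S^{d-1}:\operatorname{dist}(y,B)\le\delta\}$.

**Lemma 8.** For every nonempty compact $B=-B\subset S^{d-1}$, $\delta\in(0,1]$ and $j\ge1$ there are a finite loopless graph $G$ and odd maps $\Sigma^jB\to|X(G)|\to\Sigma^jB_\delta$.

The suspension is to be expected: $X(G)$ contains the full simplices $V^+$ and $V^-$, exchanged by the involution, just as $O$ in Section 4 was covered by two contractible halves.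

*Proof.* It suffices to treat $j=1$: for $j>1$ replace $G$ by $G\vee K_{j-1}$, whose complex is $X(G)*S^{j-2}$, and join the maps with the identity of $S^{j-2}$.

**Step 1: the graph.** Points of $V$ should be adjacent when they are nearly antipodal. Let $\delta_1=\delta/4$, $\eta=\delta_1/2$, and let $V\subset B$ be finite such that every $b\in B$ has distance $<\eta$ from $V$. Put $x\sim y$ iff $|x+y|<\delta_1$. There are no loops since $|2x|=2$.

**Step 2: the map $|X(G)|\to\Sigma B_\delta$.** For a point $\sum_Pa_p\,p^++\sum_Qb_q\,q^-$ put $\alpha=\sum a_p$, $\beta=\sum b_q$ (so $\alpha+\beta=1$) and $y=\sum a_pp-\sum b_qq$. If $\alpha\beta>0$, fix $p_0\in P$ with $a_{p_0}>0$. For $p,q$ with $a_p,b_q>0$,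
$$|p-p_0|\le|p+q|+|p_0+q|<2\delta_1,\qquad|-q-p_0|<\delta_1.$$
As $y$ is a convex combination of such $p$ and $-q$, we get $|y-p_0|<2\delta_1\le\frac12$. So $y\ne0$ and
$$\bigl|y/|y|-p_0\bigr|\le\bigl|1-|y|\bigr|+|y-p_0|<4\delta_1=\delta,$$
i.e. $y/|y|\in B_\delta$. Map the point to $[y/|y|,\alpha-\beta]$, and to the pole $\pm1$ if $\alpha-\beta=\pm1$. Exchanging signs of all vertices replaces $(y,\alpha-\beta)$ by its negative, so the map is odd. It is continuous where $\alpha\beta>0$, and also at the poles, since the sets $\{t>1-\epsilon'\}$ form a neighborhood basis of the upper pole ($B_\delta$ is compact), and similarly for the lower one.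

**Step 3: the map $\Sigma B\to|X(G)|$.** Let $\varphi_x(b)=(\eta-|b-x|)_+/\sum_{x'\in V}(\eta-|b-x'|)_+$, fix $x_0\in V$, and set
$$[b,t]\mapsto\begin{cases}(\tfrac12+t)\sum\varphi_x(b)x^++(\tfrac12-t)\sum\varphi_x(-b)x^-,&|t|\le\frac12,\\(2-2t)\sum\varphi_x(b)x^++(2t-1)x_0^+,&t\ge\frac12,\\(2+2t)\sum\varphi_x(-b)x^-+(-2t-1)x_0^-,&t\le-\frac12.\end{cases}$$
If $\varphi_x(b)\varphi_{x'}(-b)>0$, then $|x+x'|\le|x-b|+|x'+b|<2\eta=\delta_1$, so $x\sim x'$; all-plus and all-minus sets are simplices in any case. So the values lie in $|X(G)|$. The formulas agree at $t=\pm\frac12$ and are constant at $t=\pm1$. Replacing $(b,t)$ by $(-b,-t)$ exchanges the signs of all vertices. So the map is well defined, continuous and odd. $\square$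

**Corollary 9.** If $B=-B\subset S^{d-1}$ is a smooth closed submanifold of $\mathbb R^d$ and $\delta$ is small, the graph of Lemma 8 satisfies $\iota(|X(G)|)=\iota(\Sigma^jB)$ for $\iota\in\{\gamma,i,\bar\gamma\}$.

*Proof.* For small $\delta$ the nearest-point projection is a retraction $B_\delta\to B$; it is odd since $B=-B$. Joining it with the identity of $S^{j-1}$, we have odd maps $\Sigma^jB\to|X(G)|\to\Sigma^jB$. Use monotonicity twice. $\square$

It remains to find symmetric submanifolds whose suspensions have different invariants.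

## 10. Small index and large genus: rank-one symmetric matrices

The opening example indicates what to look for. By (2), $i(\Sigma Y_0)\le3$. And $\gamma(\Sigma Y_0)\ge4$: an odd map $h:\Sigma Y_0\to S^2$ has odd degree $e$ on $\Sigma C=S^2$. The suspension of $\zeta\mapsto\zeta^2$ has degree $2$, so $h$ has degree $2e$ on the image of $\Sigma(\partial D_+)$. This map extends over the 3-ball $\Sigma D_+$, so $2e=0$, a contradiction. But $\gamma(\Sigma Y_0)\le4$, since an odd map $Y_0\to S^2$ suspends to $\Sigma Y_0\to S^3$. Theorem 1(a) asks for $\gamma\ge m$ with $m$ arbitrary, while $i\le3$. What made the index small was $\pi_1=\mathbb Z_4$. So we keep $\mathbb Z_4$ and raise the dimension.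

Let $m\ge2$, $d=m(m+1)$ and
$$A_m=\{zz^T:z\in\mathbb C^m,\ |z|=1\}\subset\mathrm{Sym}_m(\mathbb C)\cong\mathbb R^d.$$
In the Frobenius norm $\|zz^T\|=|z|^2=1$, so $A_m\subset S^{d-1}$. Also $-zz^T=(iz)(iz)^T$, so $A_m=-A_m$. The map $z\mapsto zz^T$ induces a smooth embedding of $S^{2m-1}/\{\pm1\}$. It is injective there: if $zz^T=ww^T$, then $w$ spans the same line as $z$, so $w=cz$ with $c^2=1$. It is an immersion: if $hz^T+zh^T=0$, multiplying by $\bar z$ gives $h=cz$ for a scalar $c$, and then $2c\,zz^T=0$, so $c=0$. Hence $A_m$ is a closed submanifold and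
$$A_m/\{\pm1\}=S^{2m-1}/\mathbb Z_4=:L,\qquad\mathbb Z_4=\langle i\rangle .$$

**Lemma 10.** $i(A_m)\le2$ and $i(\Sigma A_m)\le3$.

*Proof.* Since $m\ge2$, $\pi_1(L)=\mathbb Z_4$, and $\omega\in H^1(L;\mathbb Z_2)=\operatorname{Hom}(\mathbb Z_4,\mathbb Z_2)$ is the nonzero element. As for $Y_0$, it is the reduction of the identity class in $H^1(L;\mathbb Z_4)=\operatorname{Hom}(\mathbb Z_4,\mathbb Z_4)$, so its Bockstein $Sq^1\omega=\omega^2$ vanishes. The second bound is (2). $\square$

For the genus mod 2 cohomology is blind, and we use equivariant $K$-theory. Recall: for a finite group $\mathcal G$ and a complex representation $\mathcal V$, with unit disc $D(\mathcal V)$ and unit sphere $S(\mathcal V)$, equivariant Bott periodicity (Atiyah, Quart. J. Math. 19 (1968)) says that $K_{\mathcal G}(D(\mathcal V),S(\mathcal V))$ is free over the representation ring $R(\mathcal G)$ on one generator $\lambda_{\mathcal V}$. This generator restricts at the origin to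
$$e(\mathcal V)=\sum_l(-1)^l[\Lambda^l\mathcal V]\in R(\mathcal G)$$
(possibly with $\mathcal V$ replaced by its dual, depending on convention). We have $e(\mathcal V\oplus\mathcal V')=e(\mathcal V)e(\mathcal V')$. Here $R(\mathbb Z_4)=\mathbb Z[x]/(x^4-1)$. As a small example take $\xi=\mathbb C$ with the generator of $\mathbb Z_4$ acting by $i$, so that $x=[\xi]$ and $e(\xi)=1-x$ (or $1-x^{-1}$). The exact sequence of the pair $(D(\xi),S(\xi))$ then says that the kernel of $R(\mathbb Z_4)\to K_{\mathbb Z_4}(S(\xi))=K(S^1)=\mathbb Z$ is generated by $1-x$. This is correct, since that map is the dimension.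

**Lemma 11.** If there is an odd map $\Sigma^kA_m\to S^{n-1}$ with $k\ge0$, then $n\ge k+m-1$. So $\gamma(\Sigma^kA_m)\ge k+m-1$.

*Proof.* **Step 1: pass to representation spheres.** Let $\sigma=\mathbb R$ with the generator of $\mathbb Z_4$ acting by $-1$, and let $\mathbb Z_4$ act on $A_m*S^{k-1}$ through $\mathbb Z_4\to\mathbb Z_2$. Send $(z,w)\in S(m\xi\oplus k\sigma)$ to the join point with coordinates $zz^T/|z|^2$ and $w/|w|$ and join parameter $|w|$. This is $\mathbb Z_4$-equivariant, as $(iz,-w)$ goes to $(-zz^T/|z|^2,-w/|w|)$ with the same parameter. Composing with the given map, we get a $\mathbb Z_4$-map $S(m\xi\oplus k\sigma)\to S(n\sigma)$.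

**Step 2: make both sides complex.** If $k\not\equiv n\pmod2$, compose with $S(n\sigma)\subset S((n+1)\sigma)$. Then, if both multiplicities of $\sigma$ are odd, join with the identity of $S(\sigma)$. With $\sigma_{\mathbb C}=\sigma\otimes\mathbb C\cong2\sigma$ we obtain a $\mathbb Z_4$-map
$$f:S(\mathcal V)\to S(\mathcal W),\qquad\mathcal V=m\xi\oplus a\sigma_{\mathbb C},\quad\mathcal W=b\,\sigma_{\mathbb C},\quad2b-2a\in\{n-k,\,n-k+1\}.$$

**Step 3: compare Euler classes.** The cone $F(v)=|v|f(v/|v|)$, $F(0)=0$, is a $\mathbb Z_4$-map of pairs $(D(\mathcal V),S(\mathcal V))\to(D(\mathcal W),S(\mathcal W))$. So $F^*\lambda_{\mathcal W}=c\,\lambda_{\mathcal V}$ with $c\in R(\mathbb Z_4)$. Restrict to the origin, which $F$ preserves: $e(\mathcal W)=c\,e(\mathcal V)$. Since $[\sigma_{\mathbb C}]=x^2$,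
$$(1-x^2)^b=c(x)\,(1-x^{\pm1})^m(1-x^2)^a .$$

**Step 4: count factors of 2.** Put $x=i$, which is a ring homomorphism $R(\mathbb Z_4)\to\mathbb Z[i]$, and take norms. Since $|1-i^2|^2=4$ and $|1-i^{\pm1}|^2=2$,
$$4^b=|c(i)|^2\,2^m\,4^a,$$
and $|c(i)|^2$ is a positive integer. So $2b-2a\ge m$, hence $n-k+1\ge m$. Since $\mathbb R^n\setminus\{0\}$ retracts oddly to $S^{n-1}$, the statement about $\gamma$ follows. $\square$

**Proof of Theorem 1(a).** Let $m\ge4$. Take $G$ from Lemma 8 with $B=A_m$, $j=1$ and $\delta$ small. By Corollary 9 and Lemmas 10 and 11,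
$$i(|X(G)|)=i(\Sigma A_m)\le3,\qquad\gamma(|X(G)|)=\gamma(\Sigma A_m)\ge m.$$
Lemma 7 with $V_1=V$ gives, for each $N\ge N_0=\max\{2,\#V\}$, a smooth bounded domain satisfying (H1)–(H3) with radius $1$. By Proposition 5, applied to $\iota=\gamma$ at $m$ and to $\iota=i$ at $4$,
$$\mu_m^{\rm gen}<\Lambda^p<\Lambda_*^p\le\lambda_4$$
for all $p\ge p_0$, where we take $p_0>2$. For $4\le k\le m$, $\mu_k^{\rm gen}\le\mu_m^{\rm gen}<\lambda_4\le\lambda_k$. $\square$

With $m=4$ this already answers the question: $\mu_4^{\rm gen}<\lambda_4$.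

## 11. Large index and small co-genus: the Klein bottle

Return to $K=\mathbb{RP}^2\#\mathbb{RP}^2$ with basis $e_1,e_2$ of $H^1(K;\mathbb Z_2)$ as in Section 1, and recall $w_1(K)=e_1+e_2$. Put $\omega=e_1$, so $\omega^2\ne0$ and $\omega\ne w_1(K)$. A map $K\to\mathbb{RP}^5$ classifying $\omega$ is homotopic to a smooth embedding (Whitney, $5\ge2\cdot2+1$). Let $B=-B\subset S^5$ be the preimage of its image. It is a smooth closed surface with $B/\{\pm1\}=K$ and class $\omega$, connected because $\omega\ne0$, and $i(B)=3$.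

We know $\bar\gamma(B)\le2$, but by Lemma 8 we need this gap for $\Sigma^jB$ with $j\ge1$. The argument of Section 1 does not survive: $\Sigma B$ is the suspension of a connected space, hence simply connected, so $\pi_1(\Sigma B/\mathbb Z_2)=\mathbb Z_2$ and torsion is no longer excluded. A homological argument with twisted coefficients replaces it.

**Lemma 12.** $i(\Sigma^jB)=j+3$ for $j\ge0$.

*Proof.* We show $i(\Sigma B')=i(B')+1$ for every finite free $\mathbb Z_2$-complex $B'$ and iterate. (A triangulation of $K$ lifted to $B$ makes $B$ such a complex.) The quotient $\Sigma B'/\mathbb Z_2$ is the disc bundle $B'\times_{\mathbb Z_2}[-1,1]$ with its boundary collapsed to one point, i.e. the Thom space of the line bundle $L'$ over $B'/\mathbb Z_2$ with class $\omega'$. Its class $\omega_Y$ is nonzero on each fiber circle $(\{\pm b\}*S^0)/\mathbb Z_2\cong\mathbb{RP}^1$, since $\{\pm b\}*S^0$ is connected. By the Thom isomorphism $\tilde H^1(\,\cdot\,;\mathbb Z_2)\cong H^0(B'/\mathbb Z_2;\mathbb Z_2)$, the Thom class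 $U$ is the only class with this property. So $\omega_Y=U$. Since $U^2=U\cup w_1(L')=U\cup\omega'$, we get $\omega_Y^k=U\cup\omega'^{\,k-1}$ for $k\ge1$, which is nonzero iff $\omega'^{\,k-1}\ne0$. $\square$

**Twisted coefficients.** For $a\in H^1(M;\mathbb Z_2)$ the local system $\mathbb Z$ *twisted by* $a$ has fiber $\mathbb Z$ and monodromy $(-1)^{a(\ell)}$ along a loop $\ell$. Tensor products add the classes. On a connected space a section of a system twisted by $a\ne0$ is an integer $n$ with $n=-n$, so $H^0=0$; on the circle with the nonzero class this is visible at once. The orientation system $\mathrm{or}_M$ of a manifold is twisted by $w_1(M)$. A closed connected $n$-manifold has a fundamental class in $H_n(M;\mathrm{or}_M)$, which reduces mod 2 to the mod 2 fundamental class. A compact $n$-manifold $D$ satisfies Lefschetz duality $H_n(D,\partial D;\mathcal O)\cong H^0(D;\mathcal O\otimes\mathrm{or}_D)$.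

**Lemma 13.** $\bar\gamma(\Sigma^jB)\le j+2$ for $j\ge1$.

*Proof.* **Step 1: a fundamental class to push forward.** Let $n=j+2$, $Y=\Sigma^jB$, $\bar Y=Y/\mathbb Z_2$ with class $\omega_Y$. Suppose there is an odd map $S^n\to Y$. It induces $f:\mathbb{RP}^n\to\bar Y$ with $f^*\omega_Y=x$, the generator of $H^1(\mathbb{RP}^n;\mathbb Z_2)$. Let $\mathcal O$ be the local system $\mathbb Z$ on $\bar Y$ twisted by $(n+1)\omega_Y$. As $w_1(\mathbb{RP}^n)=(n+1)x$, $f^*\mathcal O$ is the orientation system of $\mathbb{RP}^n$. So there is a fundamental class $[\mathbb{RP}^n]\in H_n(\mathbb{RP}^n;f^*\mathcal O)$, and $f_*[\mathbb{RP}^n]\in H_n(\bar Y;\mathcal O)$.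

**Step 2: this group vanishes.** $\bar Y$ is the union of the disc bundle $D=B\times_{\mathbb Z_2}D^j$ of $jL\to K$ ($L$ the line bundle of $\omega$) and the mapping cylinder $Z$ of $\partial D=B\times_{\mathbb Z_2}S^{j-1}\to\mathbb{RP}^{j-1}$, glued along $\partial D$. Since $Z\simeq\mathbb{RP}^{j-1}$ and $n>j-1$, $H_n(Z;\mathcal O)=0$. By the exact sequence of the pair, excision, and Lefschetz duality for the compact connected $n$-manifold $D$,
$$H_n(\bar Y;\mathcal O)\hookrightarrow H_n(\bar Y,Z;\mathcal O)\cong H_n(D,\partial D;\mathcal O)\cong H^0(D;\mathcal O\otimes\mathrm{or}_D).$$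
Now $\omega_Y|_D$ is the pull-back of $\omega$, and $w_1(D)$ is the pull-back of $w_1(K)+j\omega$. So $\mathcal O\otimes\mathrm{or}_D$ is twisted by
$$(n+1)\omega+w_1(K)+j\omega=(2j+3)\omega+w_1(K)=\omega+w_1(K)=e_2\ne0 .$$
Hence it has no nonzero global section, and $H_n(\bar Y;\mathcal O)=0$. This is where $\omega\ne w_1(K)$ is used.

**Step 3: contradiction.** So $f_*[\mathbb{RP}^n]=0$, and after reduction mod 2,
$$\langle x^n,[\mathbb{RP}^n]\rangle=\langle\omega_Y^n,f_*[\mathbb{RP}^n]\rangle=0,$$
contradicting $x^n\ne0$. There is no odd map $S^{j+2}\to\Sigma^jB$, nor from a larger sphere, as it would restrict to one. $\square$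

**Proof of Theorem 1(b).** Given $k\ge4$ put $j=k-3\ge1$. Lemma 8 and Corollary 9 give $G$ with
$$i(|X(G)|)=i(\Sigma^jB)=k,\qquad\bar\gamma(|X(G)|)=\bar\gamma(\Sigma^jB)\le k-1.$$
Lemma 7 (with $V_1=V$, radius $1$, any $N\ge N_0=\max\{2,\#V\}$) and Proposition 5 give $\lambda_k<\Lambda^p<\Lambda_*^p\le\mu_k^{\rm cog}$ for all $p\ge p_0$, with $p_0>2$. $\square$

## 12. Both gaps on one domain

**Proof of Theorem 1(c).** Let $G_1$ be the graph of (b) with $j=1$, so $i(|X(G_1)|)=4$ and $\bar\gamma(|X(G_1)|)\le3$. Let $G_2$ be the graph of (a) with parameter $m\ge5$, so $i(|X(G_2)|)\le3$. Put $G=G_1\vee G_2$ and $V_1=V(G_1)$, and take $\Omega,r,\varepsilon$ from Lemma 7 for some $N\ge\max\{2,\#V\}$. The centers in $V_1$ carry balls of radius $1$, the others balls of the smaller radius $r$. At energies near $1$ only the former count, at energies near $r^{-sp}$ all of them do.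

**Step 1: radius $1$.** Proposition 5 for $(V_1,1,\varepsilon)$, whose graph is $G[V_1]=G_1$, gives $\lambda_4<\mu_4^{\rm cog}$ for large $p$.

**Step 2: index at radius $r$.** For $(V,r,\varepsilon)$ the complex is $X(G)=X(G_1)*X(G_2)$. By Lemma 3, $i(|X(G)|)\le4+3=7$.

**Step 3: genus at radius $r$.** As $B$ is connected, a path from $b$ to $-b$ and its negative give an odd map $S^1\to B$, hence odd maps $S^2=\Sigma S^1\to\Sigma B\to|X(G_1)|$. Joining with $\Sigma A_m\to|X(G_2)|$ we get an odd map
$$\Sigma^4A_m=S^2*\Sigma A_m\to|X(G)|,$$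
because $A_m*S^0*S^2=A_m*S^3$. By Lemma 11 with $k=4$, $\gamma(|X(G)|)\ge m+3$.

**Step 4: conclusion.** Proposition 5 for $(V,r,\varepsilon)$, with $\iota=\gamma$ at $m+3$ and $\iota=i$ at $8>7$, gives $\mu_{m+3}^{\rm gen}<\lambda_8$ for large $p$. Take $p_0>2$ large enough for Step 1 as well. Since $m+3\ge8$, $\mu_8^{\rm gen}\le\mu_{m+3}^{\rm gen}<\lambda_8$. $\square$
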